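\title{Uncountable residually finite J\'{o}nsson algebras}

\begin{abstract}
A J\'{o}nsson algebra is an infinite algebra in a countable language with no proper subalgebra of its own cardinality. We prove in ZFC that there is a residually finite J\'{o}nsson algebra of cardinality $\omega_1$, with one binary operation or with two unary operations. For unary languages both the cardinal and the number of operations are optimal. For $\omega<\kappa<\mathfrak p$ there is a residually finite J\'{o}nsson algebra of cardinality $\kappa$ exactly when there is any J\'{o}nsson algebra of cardinality $\kappa$. For finite languages, whether a cardinal above $\omega_1$ occurs is independent of ZFC.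
\end{abstract}

\section{Introduction}

An \emph{algebra} is a nonempty set with countably many finitary operations; constants are operations of arity $0$. A \emph{subalgebra} is a subset closed under the operations (the empty set is allowed), and a set $X$ generates a subalgebra $\langle X\rangle$ of cardinality at most $|X|+\omega$. A \emph{J\'{o}nsson algebra} is an infinite algebra $J$ with no proper subalgebra of cardinality $|J|$; equivalently, every subset of cardinality $|J|$ generates $J$. A \emph{congruence} is an equivalence relation $\theta$ that is compatible with the operations, so that they induce operations on the set $J/\theta$ of classes; its \emph{index} is $|J/\theta|$. An algebra is \emph{residually finite} if for any $a\neq b$ there is a congruence $\theta$ of finite index with $(a,b)\notin\theta$.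

Two countable algebras have both properties. The algebra $\langle\mathbb N;S,0\rangle$ with the successor function has no proper subalgebra at all, and for each $N$ the relation that identifies all numbers $\ge N$ and nothing else is a congruence of finite index. The unital ring $\langle\mathbb Z;\cdot,+,-,0,1\rangle$ has no proper subalgebra either, and the congruences modulo $n$ separate its points. It is known that a residually finite J\'{o}nsson algebra $J$ satisfies $|J|\le 2^{2^\omega}$, and $|J|\le 2^\omega$ if the language is finite; we recall the argument in Section~\ref{sec:products}. DuBeau and Kearnes \cite{DK} ask: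

\begin{quote}
Is there any uncountable residually finite J\'{o}nsson algebra?
\end{quote}

The two conditions pull against each other. Let $\theta$ be a congruence of finite index on a J\'{o}nsson algebra $J$, and let $a\in J/\theta$ be a class of cardinality $|J|$; there is one. The preimage in $J$ of $\langle a\rangle\subseteq J/\theta$ is a subalgebra of cardinality $|J|$, so $a$ generates $J/\theta$. In a group the class of the identity has cardinality $|J|$ and generates only itself. In a lattice every class generates only itself. In both cases $J/\theta$ is trivial, so no J\'{o}nsson group and no J\'{o}nsson lattice is residually finite. The examples $\mathbb N$ and $\mathbb Z$ escape because they are generated by their constants, which no uncountable algebra is. One might therefore guess that the answer is no. It is yes, and no hypothesis beyond ZFC is needed. A \emph{groupoid} is an algebra with a single operation, which is binary.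

\begin{theorem}\label{thm:main}
There is a residually finite J\'{o}nsson groupoid of cardinality $\omega_1$. There is also a residually finite J\'{o}nsson algebra of cardinality $\omega_1$ with exactly two operations, both unary.
\end{theorem}

For unary languages, neither ``two operations'' nor ``$\omega_1$'' can be improved.

\begin{theorem}\label{thm:unary}
\begin{enumerate}
\item[(a)] Every uncountable J\'{o}nsson algebra whose operations have arity at most $1$ has cardinality $\omega_1$.
\item[(b)] No uncountable algebra with one unary operation and countably many constants is J\'{o}nsson.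
\end{enumerate}
\end{theorem}

Beyond $\omega_1$ the answer depends on set theory. The \emph{pseudointersection number} $\mathfrak p$ is the least cardinality of a family $\mathcal F$ of subsets of $\omega$ such that every finite subfamily has infinite intersection, but no infinite $Z\subseteq\omega$ has $Z\setminus Y$ finite for all $Y\in\mathcal F$. One has $\omega_1\le\mathfrak p\le2^\omega$, and Martin's Axiom (MA) implies $\mathfrak p=2^\omega$.

\begin{theorem}\label{thm:p}
Let $\omega<\kappa<\mathfrak p$. There is a residually finite J\'{o}nsson algebra of cardinality $\kappa$ if and only if there is a J\'{o}nsson algebra of cardinality $\kappa$; and then there is a residually finite J\'{o}nsson groupoid of cardinality $\kappa$. In particular such a groupoid exists for every $\kappa=\omega_n<\mathfrak p$ with $n\ge1$, and so, under MA, for every $\omega_n<2^\omega$ with $n\ge1$.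
\end{theorem}

\begin{theorem}\label{thm:indep}
\begin{enumerate}
\item[(i)] For each $n\ge1$ it is consistent that $2^\omega=\omega_n$ and there is a residually finite J\'{o}nsson groupoid of cardinality $\omega_n=2^\omega$.
\item[(ii)] If $V\models\mathrm{CH}$ and any number $\lambda$ of Cohen reals is added to $V$, then in the extension every uncountable residually finite J\'{o}nsson algebra in a finite language has cardinality exactly $\omega_1$. More generally, this holds for every uncountable J\'{o}nsson algebra in a countable language that has countably many congruences of finite index which together separate points.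
\end{enumerate}
\end{theorem}

So for finite languages the cardinal $\omega_1$ is always attained, and whether a cardinal in $(\omega_1,2^\omega]$ is attained is independent of ZFC. For instance, $\omega_2=2^\omega$ is attained in the model of (i) for $n=2$, and it is not attained after $\omega_2$ Cohen reals are added to a model of GCH, where again $2^\omega=\omega_2$. We do not address whether cardinals above $2^\omega$ can occur for infinite languages.

All three existence results follow one plan. We start from a J\'{o}nsson algebra on $\kappa$ and copy it into a product of countably many finite algebras, asking only that its multiplication table hold at all but finitely many coordinates. Operations that change a single coordinate then repair the finite errors, and a counter reduces the number of operations to one or two. For $\omega_1$ the copy is built by recursion (Section~\ref{sec:omega1}); the counter is in Section~\ref{sec:counter}; for larger $\kappa$ the copy is produced by a poset of finite approximations (Section~\ref{sec:poset}). The upper bounds, Theorems~\ref{thm:unary}(a) and \ref{thm:indep}(ii), rest on one covering lemma (Sections~\ref{sec:unary}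 and \ref{sec:cohen}). Sections \ref{sec:products}--\ref{sec:unary} use no forcing.

\section{Products of finite algebras}\label{sec:products}

If congruences $\theta_i$ $(i\in I)$ of $J$ separate points, then $x\mapsto(x/\theta_i)_{i\in I}$ embeds $J$ in $\prod_{i\in I}J/\theta_i$. Conversely, a subalgebra of a product of finite algebras is residually finite, since the kernels of the projections have finite index and separate points. How long a product is needed? A J\'{o}nsson algebra has few finite quotients.

\begin{lemma}\label{lem:hom}
Let $J$ be a J\'{o}nsson algebra and $A$ a finite algebra in the same language. Then there are at most $|A|$ homomorphisms $J\to A$. If the language is finite, $J$ has only countably many congruences of finite index; if $J$ is also residually finite, it embeds in a product of countably many finite algebras.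
\end{lemma}

\begin{proof}
Let $m=|A|$ and suppose that $h_0,\dots,h_m$ are distinct homomorphisms $J\to A$. For $i<j$ the equalizer $E_{ij}=\{x:h_i(x)=h_j(x)\}$ is a proper subalgebra, so $|E_{ij}|<|J|$. For each $x$ two of the $m+1$ values $h_0(x),\dots,h_m(x)$ coincide, so $J=\bigcup_{i<j}E_{ij}$. An infinite set is not a finite union of smaller sets, a contradiction.

In a finite language there are countably many finite algebras up to isomorphism. Every congruence $\theta$ of finite index is the kernel of a homomorphism from $J$ to one of them, a copy of $J/\theta$, and there are finitely many homomorphisms to each.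
\end{proof}

A product of countably many finite sets has at most $2^\omega$ elements, which gives the bound for finite languages. In a countable language there are at most $2^\omega$ finite algebras up to isomorphism, so the same count embeds a residually finite J\'{o}nsson algebra in a product of at most $2^\omega$ finite algebras and gives $|J|\le2^{2^\omega}$.

So for finite languages the following setting is forced on us. Let $A_k$ $(k\in\omega)$ be finite nonempty sets and $\Pi=\prod_kA_k$. An $r$-ary operation $f$ on $\Pi$ is \emph{coordinatewise} if there are $r$-ary operations $f^k$ on $A_k$ with $f(y_1,\dots,y_r)(k)=f^k(y_1(k),\dots,y_r(k))$; we say that $f$ \emph{acts on $A_k$} by $f^k$. Write $x=^*y$ if $x(k)=y(k)$ for all but finitely many $k$. Each $=^*$-class is countable, being the union over $K$ of the finite sets $\{y:y(k)=x(k)\text{ for all }k\ge K\}$. Coordinatewise operations respect $=^*$. A sequence $(f_n)_{n\in\omega}$ of coordinatewise unary operations is \emph{locally finite} if for each $k$ all but finitely many $f_n$ act on $A_k$ as the identity. We write $x{\upharpoonright}K$ for the restriction of $x$ to $\{0,\dots,K-1\}$.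

\section{An example of cardinality $\omega_1$}\label{sec:omega1}

\subsection*{The algebra to be copied}
For $0<\alpha<\omega_1$ fix a sequence $e_0(\alpha),e_1(\alpha),\dots$ that lists all ordinals below $\alpha$, with repetitions allowed, and put $e_n(0)=0$. The algebra $(\omega_1;e_n)_{n\in\omega}$ is J\'{o}nsson: if $T$ is an uncountable subalgebra and $\beta<\omega_1$, then $T$ contains some $\alpha>\beta$, and $\beta=e_n(\alpha)\in T$ for some $n$.

We want points $x_\alpha\in\Pi$ and coordinatewise $f_n$ such that $f_n$ sends $x_\alpha$ to $x_{e_n(\alpha)}$. The value $x_\alpha(k)$ would then record all of the values $x_{e_n(\alpha)}(k)$, $n\in\omega$, although it lies in a finite set fixed in advance. The way out is to let $x_\alpha(k)$ record only the first few of them, with ``few'' tending to infinity with $k$. The price is that $f_n(x_\alpha)$ agrees with $x_{e_n(\alpha)}$ only from some coordinate on. The next definition names this situation; it includes a binary operation, which is needed in Section~\ref{sec:poset}.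

\begin{definition}\label{def:real}
Let $(\kappa;F,e_n)_{n\in\omega}$ be an algebra with $F$ binary and the $e_n$ unary. A \emph{realization modulo finite sets} consists of a product $\Pi=\prod_kA_k$ of finite nonempty sets, a coordinatewise binary operation $d$, a locally finite sequence $(f_n)_{n\in\omega}$ of coordinatewise unary operations, and points $x_\alpha\in\Pi$ $(\alpha<\kappa)$ such that $x_\alpha\neq^*x_\beta$ for $\alpha\ne\beta$ and
\[
d(x_\alpha,x_\beta)=^*x_{F(\alpha,\beta)},\qquad f_n(x_\alpha)=^*x_{e_n(\alpha)}\qquad(\alpha,\beta<\kappa,\ n\in\omega).
\]
\end{definition}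

\subsection*{Codes}
Let $p_0=2,p_1=3,\dots$ be the primes and $v_p(a)$ the exponent of $p$ in $a\ge1$. Put
\[
\langle a_0,\dots,a_l\rangle=\prod_{i\le l}p_i^{\,a_i+1},\qquad (a)_n=\max(v_{p_n}(a)-1,0)\ \ (a\ge1),\qquad (0)_n=0 .
\]
Then $(\langle a_0,\dots,a_l\rangle)_n=a_n$ for $n\le l$. Since $2^t>t$, we have $\langle a_0,\dots,a_l\rangle>a_n$ for $n\le l$, and $(a)_n<a$ for $a\ge1$. Let $A_k=\{0,\dots,k\}$ and define $f_n$ on $\Pi=\prod_kA_k$ by
\[
f_n(x)(k)=\begin{cases}(x(k))_n&\text{if }n\le k,\\ x(k)&\text{if }n>k.\end{cases}
\]
The value lies in $A_k$ because $(a)_n\le a$. Each $f_n$ is coordinatewise, and $(f_n)$ is locally finite because $f_n$ acts on $A_k$ as the identity for $n>k$.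

\subsection*{The first steps by hand}
Finite stages need only constants. Let $c_0=0$ and $c_{j+1}=\langle c_0,\dots,c_j\rangle$, so that
\[
c_1=2,\qquad c_2=2\cdot3^3=54,\qquad c_3=2\cdot3^3\cdot5^{55}.
\]
Let $x_j(k)=c_j$ for $k\ge c_j$ and $x_j(k)=0$ for $k<c_j$. Then $x_j\in\Pi$, and $f_n(x_j)=^*x_n$ for $n<j$, while $f_n(x_j)=^*x_0$ for $n\ge j$. At stage $\omega$ no single code will do. Choose $K_0<K_1<\cdots$ and put $x_\omega(k)=\langle c_0,\dots,c_n\rangle=c_{n+1}$ for $K_n\le k<K_{n+1}$, and $x_\omega(k)=0$ for $k<K_0$. If $K_n\ge c_{n+1}$ for all $n$, then $x_\omega\in\Pi$, and $f_n(x_\omega)(k)=c_n$ for $k\ge\max(n,K_n)$, so $f_n(x_\omega)=^*x_n$.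

The greedy choice $K_n=c_{n+1}$ ends the recursion. With it $x_\omega(k)=k$ for infinitely many $k$, so $f_n(y)=^*x_\omega$ would require $(y(k))_n=k$, hence $y(k)>k$, for infinitely many $k$; there is no candidate for $x_{\omega+1}$ in $\Pi$. To leave room for $x_{\omega+1}(k)>2^{x_\omega(k)}$, then for $x_{\omega+2}(k)>2^{2^{x_\omega(k)}}$, and so on, $x_\omega$ must stay below $k$ after any fixed number of codings. We need a growth condition that says this, is preserved under coding, and survives the passage from countably many functions to a diagonal.

\subsection*{Slow functions}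
Let $\psi(t)=\langle t,\dots,t\rangle=(p_0\cdots p_t)^{t+1}$, with $t+1$ entries. The function $\psi$ is increasing, $\psi(t)>t$, and
\begin{equation}\label{eq:psi}
\langle a_0,\dots,a_l\rangle\le\psi(\max(l,a_0,\dots,a_l)).
\end{equation}
Call $y:\omega\to\omega$ \emph{slow} if for every $m\ge0$ we have $\psi^m(y(k))\le k$ for all but finitely many $k$, where $\psi^m$ is the $m$-fold iterate. Constant functions are slow.

\begin{lemma}\label{lem:slow}
\begin{enumerate}
\item[(a)] If $y_0,\dots,y_n$ are slow, so is $z(k)=\langle y_0(k),\dots,y_n(k)\rangle$.
\item[(b)] If $z_0,z_1,\dots$ are slow, there are $K_0<K_1<\cdots$ such that the function $x$ with $x(k)=0$ for $k<K_0$ and $x(k)=z_n(k)$ for $K_n\le k<K_{n+1}$ is slow and lies in $\Pi$.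
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:psi} and monotonicity,
\[
\psi^m(z(k))\le\max\bigl(\psi^{m+1}(n),\psi^{m+1}(y_0(k)),\dots,\psi^{m+1}(y_n(k))\bigr),
\]
and each of the finitely many terms is at most $k$ for all but finitely many $k$.

(b) Choose $K_0<K_1<\cdots$ with $\psi^n(z_n(k))\le k$ for all $k\ge K_n$. Let $k\ge K_m$, say $K_n\le k<K_{n+1}$ with $n\ge m$. Since $\psi(t)>t$, we get $\psi^m(x(k))\le\psi^n(z_n(k))\le k$. So $x$ is slow. The case $m=0$ gives $x(k)\le k$ for $k\ge K_0$, and $x(k)=0$ for $k<K_0$; hence $x\in\Pi$.
\end{proof}

\begin{proposition}\label{prop:omega1}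
Let $F(\alpha,\beta)=\alpha$. The algebra $(\omega_1;F,e_n)_{n\in\omega}$ has a realization modulo finite sets.
\end{proposition}

\begin{proof}
Take $\Pi$ and $f_n$ as above and $d(x,y)=x$, so that the condition on $d$ holds for any choice of points. We define slow functions $x_\alpha\in\Pi$ by recursion, now treating all $\alpha>0$ alike. Let $x_0$ be constantly $0$; then $f_n(x_0)=x_0=x_{e_n(0)}$. Let $0<\alpha<\omega_1$ and write $\beta_n=e_n(\alpha)$. The functions $z_n(k)=\langle x_{\beta_0}(k),\dots,x_{\beta_n}(k)\rangle$ are slow by Lemma~\ref{lem:slow}(a). Let $x_\alpha\in\Pi$ be the slow function that Lemma~\ref{lem:slow}(b) builds from them. Fix $n$ and let $k\ge\max(n,K_n)$. Then $x_\alpha(k)=z_{n'}(k)$ for some $n'\ge n$, a code whose $n$-th entry is $x_{\beta_n}(k)$. Therefore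
\[
f_n(x_\alpha)(k)=x_{\beta_n}(k)\qquad\text{and}\qquad x_\alpha(k)>x_{\beta_n}(k).
\]
The first relation gives $f_n(x_\alpha)=^*x_{e_n(\alpha)}$. The second gives $x_\alpha\ne^*x_\beta$ for all $\beta<\alpha$, since every such $\beta$ is some $\beta_n$.
\end{proof}

The recursion diagonalizes over countably many predecessors, and this is where $\alpha<\omega_1$ is used.

\subsection*{Repairing the finite errors}
The set $\{x_\alpha:\alpha<\omega_1\}$ need not be closed under the $f_n$, but the union $J$ of the $=^*$-classes of its points is. The algebra $(J;f_n)_{n\in\omega}$ is not yet J\'{o}nsson: every $f_n$ fixes $0\in A_1$, so $\{y\in J:y(1)=0\}$ is a proper subalgebra, and it meets every class. We add operations that move freely inside a class. They are coordinatewise, and each touches one coordinate only.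

\begin{lemma}\label{lem:sat}
Let $\kappa$ be uncountable and let $(\kappa;F,e_n)_{n\in\omega}$ be a J\'{o}nsson algebra with a realization $\Pi,d,(f_n),(x_\alpha)$ modulo finite sets. Then there are a locally finite sequence $(g_n)_{n\in\omega}$ of coordinatewise unary operations on $\Pi$ and a set $J\subseteq\Pi$ of cardinality $\kappa$, closed under $d$ and the $g_n$, such that $(J;d,g_n)_{n\in\omega}$ is J\'{o}nsson. If $(\kappa;e_n)_{n\in\omega}$ is J\'{o}nsson, so is $(J;g_n)_{n\in\omega}$.
\end{lemma}

\begin{proof}
Let $J=\{y\in\Pi:y=^*x_\alpha\text{ for some }\alpha<\kappa\}$. It is a union of $\kappa$ distinct countable classes, so $|J|=\kappa$. For $a\in A_k$ let $c_{k,a}(y)$ be $y$ with its $k$-th coordinate replaced by $a$; it acts on $A_k$ as a constant and on the other factors as the identity. Let $(g_n)$ list the $f_n$ and the $c_{k,a}$, each index once. The only $g_n$ that can act nontrivially on $A_k$ are finitely many of the $f_n$ and the $c_{k,a}$ with $a\in A_k$, so $(g_n)$ is locally finite. If $y=^*x_\alpha$ and $y'=^*x_\beta$, then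
\begin{equation}\label{eq:classes}
d(y,y')=^*x_{F(\alpha,\beta)},\qquad f_n(y)=^*x_{e_n(\alpha)},\qquad c_{k,a}(y)=^*x_\alpha ,
\end{equation}
so $J$ is closed under all operations.

Let $S\subseteq J$ be closed under $d$ and the $g_n$, with $|S|=\kappa$, and let $T$ be the set of $\alpha$ such that $S$ meets the class of $x_\alpha$. The classes are countable and $\kappa$ is uncountable, so $|T|=\kappa$. By \eqref{eq:classes}, $T$ is closed under $F$ and the $e_n$, so $T=\kappa$ and $S$ meets every class. If $y\in S$ and $y'=^*y$, then $y'$ is obtained from $y$ by applying $c_{k,y'(k)}$ for the finitely many $k$ with $y(k)\neq y'(k)$. Hence $S=J$. If $(\kappa;e_n)$ is J\'{o}nsson, then closure of $T$ under the $e_n$ already gives $T=\kappa$, and $d$ is not used.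
\end{proof}

Proposition~\ref{prop:omega1} and Lemma~\ref{lem:sat} already answer the question: $(J;g_n)_{n\in\omega}$ is a J\'{o}nsson algebra of cardinality $\omega_1$ and a subalgebra of a product of finite algebras. It remains to reduce the language.

\section{A counter}\label{sec:counter}

To simulate infinitely many operations $g_n$ by finitely many, attach a counter $i\in\omega$ to each element. One operation advances the counter; another applies the operation that the counter names and resets it. Two points need care. We must be able to reset the counter without changing the element, so every second counter value names the identity. And a finite quotient cannot remember an unbounded counter; this is where local finiteness enters, for on finitely many coordinates all large counter values name the identity.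

Let $J$ be a set with a binary operation $d$ and unary operations $g_n$ $(n\in\omega)$. Put $h_{2n}=g_n$ and $h_{2n+1}=\mathrm{id}$. On $B=J\times\omega$ define
\[
s(x,i)=(x,i+1),\qquad p(x,i)=(h_i(x),0),
\]
\[
(x,i)*(y,j)=\begin{cases}s(x,i)&\text{if }j\equiv i\pmod 3,\\ p(x,i)&\text{if }j\equiv i+1\pmod 3,\\ (d(x,y),0)&\text{if }j\equiv i+2\pmod 3.\end{cases}
\]
The operation $*$ has three jobs, and the difference of the counters modulo $3$, which a finite quotient can remember, selects one. We have
\begin{equation}\label{eq:terms}
s(u)=u*u,\qquad p(u)=u*(u*u)\qquad(u\in B).
\end{equation}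
For example, $g_1(x)$ is computed from $(x,0)$ by $(x,0)*(x,0)=(x,1)$, $(x,1)*(x,1)=(x,2)$, $(x,2)*(x,2)=(x,3)$ and $(x,2)*(x,3)=(g_1(x),0)$.

\begin{lemma}\label{lem:counter}
Let $J$ be uncountable.
\begin{enumerate}
\item[(a)] If $(J;d,g_n)_{n\in\omega}$ is J\'{o}nsson, so is $(B;*)$. If $(J;g_n)_{n\in\omega}$ is J\'{o}nsson, so is $(B;s,p)$.
\item[(b)] Suppose that $J\subseteq\Pi=\prod_kA_k$ with all $A_k$ finite, that $d$ is the restriction of a coordinatewise operation on $\Pi$, and that the $g_n$ are the restrictions of a locally finite sequence of coordinatewise operations on $\Pi$. Then $(B;*)$ and $(B;s,p)$ are residually finite.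
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $S\subseteq B$ be closed under $s$ and $p$ with $|S|=|B|=|J|$, and put $S_0=\{x:(x,0)\in S\}$. If $(x,i)\in S$ then $(x,i+1)\in S$; one of $i,i+1$ is odd, and applying $p$ there gives $(x,0)\in S$. From $(x,0)$, repeated use of $s$ gives $(x,j)\in S$ for all $j$. Hence $S=S_0\times\omega$, and $|S_0|=|J|$ because $J$ is uncountable. If $x\in S_0$ then $(g_n(x),0)=p(x,2n)\in S$, so $S_0$ is closed under the $g_n$. If $(J;g_n)$ is J\'{o}nsson, then $S_0=J$ and $S=B$.

Now let $S$ be closed under $*$ with $|S|=|J|$. By \eqref{eq:terms} it is closed under $s$ and $p$, so all of the above applies. For $x,y\in S_0$ we also have $(d(x,y),0)=(x,0)*(y,2)\in S$. So $S_0$ is a subalgebra of $(J;d,g_n)$ of cardinality $|J|$, whence $S_0=J$ and $S=B$.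

(b) Given $K$, call $N$ \emph{large for $K$} if $h_i$ acts on $A_k$ as the identity for all $i\ge N$ and $k<K$. By local finiteness all but finitely many $N$ are large for $K$. For such $K,N$ let $(x,i)\sim(y,j)$ if $x{\upharpoonright}K=y{\upharpoonright}K$ and either $i=j$, or $i,j\ge N$ and $i\equiv j\pmod3$. This is an equivalence relation with at most $(N+3)\prod_{k<K}|A_k|$ classes. Let $(x,i)\sim(x',i')$.

\emph{The operation $s$.} Both alternatives for $i,i'$ pass to $i+1,i'+1$, so $s(x,i)\sim s(x',i')$.

\emph{The operation $p$.} If $i=i'$, then $h_i(x){\upharpoonright}K=h_i(x'){\upharpoonright}K$ because $h_i$ is coordinatewise. If $i\ne i'$, then $i,i'\ge N$, so $h_i(x){\upharpoonright}K=x{\upharpoonright}K=x'{\upharpoonright}K=h_{i'}(x'){\upharpoonright}K$. In both cases $p(x,i)\sim p(x',i')$.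

\emph{The operation $*$.} Let also $(y,j)\sim(y',j')$. Then $j-i\equiv j'-i'\pmod3$, so $(x,i)*(y,j)$ and $(x',i')*(y',j')$ fall under the same case. The first two cases were just treated, and in the third $d(x,y){\upharpoonright}K=d(x',y'){\upharpoonright}K$ because $d$ is coordinatewise.

So $\sim$ is a congruence of finite index of both algebras. Distinct $(x,i)$ and $(y,j)$ are separated by taking $K$ with $x{\upharpoonright}K\ne y{\upharpoonright}K$ if $x\neq y$, and by taking $K=0$ and $N>\max(i,j)$ if $x=y$.
\end{proof}

\begin{remark}
Part (a) fails for countable $J$: if $J=\omega$ and every $g_n$ is $m\mapsto\max(m-1,0)$, then $(J;g_n)$ is J\'{o}nsson, but $\{0\}\times\omega$ is an infinite proper subalgebra of $(B;s,p)$.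

Part (b) fails without local finiteness. Let $a\ne b$ in $J$, and let $g_n$ be constant with value $a$ if $n$ is a power of $2$ and $b$ otherwise. Let $\theta$ be an equivalence relation of finite index on $B$ preserved by $s$ and $p$, and fix $x$. Then $(x,i)\mathrel\theta(x,i+q)$ for some $i$ and $q\ge1$. Applying $s$ gives $(x,t)\mathrel\theta(x,t+q)\mathrel\theta(x,t+2q)$ for $t\ge i$. For $t=2n$ with $n>\max(i,q)$ a power of $2$, the number $n+q$ is not a power of $2$, and $p$ gives $(a,0)\mathrel\theta(b,0)$.
\end{remark}

Lemmas~\ref{lem:sat} and \ref{lem:counter} combine to the statement that we use from now on; note that $|J\times\omega|=|J|$.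

\begin{proposition}\label{prop:transfer}
Let $\kappa$ be uncountable and let $(\kappa;F,e_n)_{n\in\omega}$ be a J\'{o}nsson algebra with a realization modulo finite sets. Then there is a residually finite J\'{o}nsson groupoid of cardinality $\kappa$. If $(\kappa;e_n)_{n\in\omega}$ is J\'{o}nsson, there is also a residually finite J\'{o}nsson algebra of cardinality $\kappa$ with just two operations, both unary.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algebra $(\omega_1;e_n)_{n\in\omega}$ is J\'{o}nsson, hence so is $(\omega_1;F,e_n)_{n\in\omega}$ with $F(\alpha,\beta)=\alpha$. Apply Propositions~\ref{prop:omega1} and \ref{prop:transfer}.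
\end{proof}

\begin{remark}
For a locally finite sequence $(f_n)$ the relation $=^*$ in Proposition~\ref{prop:omega1} cannot be replaced by equality. Suppose $f_n(x_\alpha)=x_{e_n(\alpha)}$ for all $n,\alpha$. For each $K$ and $\alpha$, all but finitely many $f_n$ fix $x_\alpha{\upharpoonright}K$, so $x_\beta{\upharpoonright}K=x_\alpha{\upharpoonright}K$ for all but finitely many $\beta<\alpha$. Hence for each $K$ some $\beta<\omega$ has $x_\omega{\upharpoonright}K=x_\beta{\upharpoonright}K=x_{\omega+1}{\upharpoonright}K$, and $x_\omega=x_{\omega+1}$.
\end{remark}

\section{Unary languages}\label{sec:unary}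

To show that an algebra is not J\'{o}nsson we need a large proper subalgebra. The next lemma finds a large set in any family of $\omega_2$ sets that almost cover every point.

\begin{lemma}\label{lem:cover}
Let $|J|=\kappa\ge\omega_2$ and $|X|\ge\omega_2$, and let $G_\xi\subseteq J$ $(\xi\in X)$ be such that each element of $J$ lies in $G_\xi$ for all but countably many $\xi$. Then $|G_\xi|=\kappa$ for some $\xi\in X$.
\end{lemma}

\begin{proof}
Suppose that $|G_\xi|<\kappa$ for all $\xi$. If $W\subseteq X$ and $|W|=\omega_1$, then each element of $J$ lies in $G_\xi$ for some $\xi\in W$, so $\bigcup_{\xi\in W}G_\xi=J$. It suffices to find such a $W$ and a cardinal $\mu<\kappa$ with $|G_\xi|\le\mu$ for all $\xi\in W$, for then $\kappa=|J|\le\mu\cdot\omega_1<\kappa$.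

If $\mathrm{cf}\,\kappa\ge\omega_2$, take any $W$ and $\mu=\sup_{\xi\in W}|G_\xi|$. If $\mathrm{cf}\,\kappa\le\omega_1$, then $\kappa$ is singular, hence a limit cardinal, and there is a set $M$ of at most $\omega_1$ cardinals that is cofinal in $\kappa$. The sets $\{\xi:|G_\xi|\le\mu\}$ for $\mu\in M$ cover $X$. As $|X|\ge\omega_2$, one of them is uncountable and contains a suitable $W$.
\end{proof}

One cardinal lower the lemma is false: take $J=X=\omega_1$ and $G_\xi=\xi$. This is the gap through which the algebra $(\omega_1;e_n)$ passes.

\begin{proof}[Proof of Theorem~\ref{thm:unary}(a)]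
Let $J$ have operations of arity at most $1$ and $|J|=\kappa\ge\omega_2$. Let $C$ be the countable subalgebra generated by the constants and $X=J\setminus C$, so $|X|=\kappa$. For $w\in X$ let $G_w=\{y\in J:w\notin\langle y\rangle\}$. If $c$ is a constant then $\langle c\rangle=C$ omits $w$, so $c\in G_w$. If $y\in G_w$ and $f$ is a unary operation then $\langle f(y)\rangle\subseteq\langle y\rangle$, so $f(y)\in G_w$. There are no other operations, so $G_w$ is a subalgebra; this is the only use of the arity bound. It is proper since $w\notin G_w$. Each $y$ lies in $G_w$ for all $w\in X$ outside the countable set $\langle y\rangle$. By Lemma~\ref{lem:cover} some $G_w$ has cardinality $\kappa$, so $J$ is not J\'{o}nsson.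
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unary}(b)]
Suppose that $J$ is uncountable and J\'{o}nsson, with one unary operation $f$ and constants generating the countable subalgebra $C$. Put $O(x)=\{f^n(x):n\ge0\}$ and $P(x)=\{y:x\in O(y)\}$. We show that outside $C$ any two points lie on a common orbit, and then count.

Let $x\notin C$. The set $J\setminus P(x)$ is closed under $f$ because $O(f(y))\subseteq O(y)$; it contains each constant $c$ because $O(c)\subseteq C$; and it omits $x$. So $|J\setminus P(x)|<|J|$. Hence for $x,y\notin C$ there is $z\in P(x)\cap P(y)$, say $x=f^a(z)$ and $y=f^b(z)$. Then $y\in O(x)$ if $a\le b$, and $x\in O(y)$ if $b\le a$.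

Fix $x_0\notin C$. Each of the uncountably many $y\notin C\cup O(x_0)$ has $x_0\in O(y)$; let $n(y)$ be least with $f^{n(y)}(y)=x_0$. There are distinct such $y,y'$ with $n(y)=n(y')=n$, and by symmetry $y'=f^m(y)$ with $m\ge1$. If $m\le n$ then $f^{n-m}(y')=f^n(y)=x_0$, contrary to $n(y')=n$. If $m>n$ then $y'=f^{m-n}(x_0)\in O(x_0)$, contrary to the choice of $y'$.
\end{proof}

\section{Larger cardinals}\label{sec:poset}

Above $\omega_1$ two things change. By Theorem~\ref{thm:unary}(a) the algebra to be copied cannot be unary, and a recursion would have to handle uncountably many predecessors at once. We first bring an arbitrary J\'{o}nsson algebra into the form of a groupoid, and then replace the recursion by a poset of finite approximations.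

\subsection*{J\'{o}nsson groupoids}

\begin{lemma}\label{lem:groupoid}
Let $\kappa$ be an uncountable cardinal and $\mathfrak A=(\kappa;f_i)_{i\in\omega}$ a J\'{o}nsson algebra. Then there is a J\'{o}nsson groupoid $(\kappa;F)$. It remains J\'{o}nsson in every forcing extension with the same cardinals in which $\mathfrak A$ remains J\'{o}nsson.
\end{lemma}

\begin{proof}
An operation of arity $r$ becomes unary when it acts on sequences, and one binary operation suffices to build the sequences. Let $Q$ be the set of finite nonempty sequences $t=(t_0,\dots,t_{l-1})$ from $\kappa$, so $|Q|=\kappa$; write $l=\mathrm{len}(t)$. Let $d$ be concatenation and $r_i$ the arity of $f_i$. Define unary operations with values of length one: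
\[
\pi_j(t)=\begin{cases}(t_j)&j<\mathrm{len}(t),\\ (t_0)&\text{otherwise,}\end{cases}\qquad
\phi_i(t)=\begin{cases}(f_i(t_0,\dots,t_{r_i-1}))&r_i\le\mathrm{len}(t),\\ (t_0)&\text{otherwise.}\end{cases}
\]
Let $S\subseteq Q$ be closed under these operations with $|S|=\kappa$, and let $S_0=\{a:(a)\in S\}$. By the $\pi_j$, every member of $S$ is a sequence from $S_0$, so $\kappa=|S|\le|S_0|+\omega$ and $|S_0|=\kappa$. By $d$, every finite nonempty sequence from $S_0$ is in $S$. Applying $\phi_i$ to such a sequence of length $r_i$, or to any member of $S$ if $r_i=0$, shows that $S_0$ is closed under $f_i$. So $S_0=\kappa$ and $S=Q$. Thus $(Q;d,\pi_j,\phi_i)$ is J\'{o}nsson. By Lemma~\ref{lem:counter}(a), $(Q\times\omega;*)$ is a J\'{o}nsson groupoid, and we transfer it to $\kappa$ along a bijection.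

In a forcing extension the set of finite sequences from $\kappa$ is still $Q$, the operations still satisfy their defining clauses, and the bijection is still a bijection. So $F$ arises from $\mathfrak A$ by the same construction there, and the proof applies.
\end{proof}

\begin{lemma}\label{lem:alephn}
For each $n\in\omega$ there is a J\'{o}nsson algebra $\mathfrak J_n$ on $\omega_n$ that remains J\'{o}nsson in every forcing extension with the same cardinals.
\end{lemma}

\begin{proof}
Let $\mathfrak J_0=(\omega;m\mapsto\max(m-1,0))$; an infinite subalgebra is unbounded and closed downward, so it is $\omega$. Given $\mathfrak J_n$, fix surjections $\sigma_\beta:\omega_n\to\beta+1$ for $\beta<\omega_{n+1}$. Let $\mathfrak J_{n+1}$ have the operations of $\mathfrak J_n$, with value $0$ when some argument is $\ge\omega_n$, and two binary operations that encode and decode along the $\sigma_\beta$: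
\[
v(\alpha,\beta)=\begin{cases}\min\{\xi:\sigma_\beta(\xi)=\alpha\}&\alpha\le\beta,\\0&\text{otherwise,}\end{cases}\qquad
u(\beta,\xi)=\begin{cases}\sigma_\beta(\xi)&\xi<\omega_n,\\0&\text{otherwise.}\end{cases}
\]
Work in $V$ or in an extension with the same cardinals, and let $Y$ be a subalgebra with $|Y|=\omega_{n+1}$. A subset of $Y$ of cardinality $\omega_n$ is bounded in the regular cardinal $\omega_{n+1}$, and $Y$ is unbounded, so there is $\beta\in Y$ with $|Y\cap\beta|=\omega_n$. The map $\alpha\mapsto v(\alpha,\beta)$ sends $Y\cap\beta$ into $Y\cap\omega_n$, and it is injective since $\sigma_\beta(v(\alpha,\beta))=\alpha$. So $Y\cap\omega_n$ is a subalgebra of $\mathfrak J_n$ of cardinality $\omega_n$, and $\omega_n\subseteq Y$ by induction. Given $\gamma<\omega_{n+1}$, take $\beta'\in Y$ with $\beta'\ge\gamma$ and $\xi<\omega_n$ with $\sigma_{\beta'}(\xi)=\gamma$; then $\gamma=u(\beta',\xi)\in Y$. The properties of $\sigma_\beta$, $u$, $v$ used here persist in the extension.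
\end{proof}

\subsection*{Posets}
Let $P$ be a partial order. A set $D\subseteq P$ is \emph{dense} if every $p\in P$ has a lower bound in $D$. A \emph{filter} is an upward closed set in which any two elements have a common lower bound belonging to it. Elements are \emph{compatible} if they have a common lower bound; an \emph{antichain} is a set of pairwise incompatible elements; $P$ is \emph{ccc} if its antichains are countable; and $P$ is \emph{$\sigma$-centered} if it is a union of countably many sets, in each of which finitely many elements always have a common lower bound in $P$. We use: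
\begin{itemize}
\item \emph{Bell's theorem} \cite{Bell}. For fewer than $\mathfrak p$ dense subsets of a $\sigma$-centered poset there is a filter meeting all of them.
\item \emph{The $\Delta$-system lemma.} An indexed family $\langle S_\xi:\xi\in X\rangle$ is a \emph{$\Delta$-system with root $R$} if $S_\xi\cap S_\eta=R$ for distinct $\xi,\eta\in X$. A family of finite sets indexed by $\omega_1$ has a $\Delta$-subsystem with $\omega_1$ indices. Under CH, a family of countable sets indexed by $\omega_2$ has a $\Delta$-subsystem with $\omega_2$ indices. (If one set occurs that often, it is the root; otherwise pass to distinct sets and use the usual statement.)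
\end{itemize}

\subsection*{Finite approximations to a realization}
Let $\kappa$ be an infinite cardinal and $F:\kappa^2\to\kappa$. A condition decides finitely many factors $(A_k,d_k)$ and the corresponding coordinates of finitely many points $x_\alpha$. It also makes a promise: at all later coordinates these points are distinct and obey $F$. Since the promise concerns only the future, conditions of the same height are easy to combine.

A \emph{condition} is $p=(n,(A_k,d_k)_{k<n},w,x)$, where $n\in\omega$, each $A_k$ is a nonzero finite ordinal, $d_k:A_k^2\to A_k$, $w\subseteq\kappa$ is finite, and $x:w\times n\to\omega$ satisfies $x(\alpha,k)\in A_k$. We write $n_p,w_p,x_p$ for the components and call $(A_k,d_k)_{k<n}$ the \emph{levels} of $p$. Put $q\le p$ if $n_q\ge n_p$, the levels of $q$ end-extend those of $p$, $w_q\supseteq w_p$, $x_q\supseteq x_p$, and for all $k$ with $n_p\le k<n_q$: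
\begin{enumerate}
\item[(1)] $\alpha\mapsto x_q(\alpha,k)$ is injective on $w_p$;
\item[(2)] $d_k(x_q(\alpha,k),x_q(\beta,k))=x_q(F(\alpha,\beta),k)$ whenever $\alpha,\beta,F(\alpha,\beta)\in w_p$.
\end{enumerate}
This relation is transitive. Let $r\le q\le p$ and $n_p\le k<n_r$. If $k<n_q$, then (1) and (2) for $r,p$ are those for $q,p$, as $x_r\supseteq x_q$; if $k\ge n_q$, they follow from those for $r,q$, as $w_q\supseteq w_p$. Call the poset $P(\kappa,F)$.

\begin{lemma}\label{lem:poset}
\begin{enumerate}
\item[(a)] The sets $E_\alpha=\{p:\alpha\in w_p\}$ $(\alpha<\kappa)$ and $H_m=\{p:n_p\ge m\}$ $(m\in\omega)$ are dense.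
\item[(b)] Finitely many conditions with the same levels, whose functions $x$ agree on common arguments, have a common lower bound.
\item[(c)] If $\kappa\le2^\omega$, then $P(\kappa,F)$ is $\sigma$-centered.
\item[(d)] For every $\kappa$, $P(\kappa,F)$ is ccc.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\alpha\notin w_p$, add $\alpha$ to $w_p$ and put $x(\alpha,k)=0$ for $k<n_p$. The height $n$ is unchanged, so (1) and (2) are vacuous. For $H_m$ it suffices to add one level $k=n_p$, keeping $w_p$. Let $A_k=|w_p|+1$, let $x(\cdot,k):w_p\to A_k$ be injective, and define $d_k(x(\alpha,k),x(\beta,k))=x(F(\alpha,\beta),k)$ when $\alpha,\beta,F(\alpha,\beta)\in w_p$, and $d_k=0$ elsewhere. By injectivity the pair of arguments determines $(\alpha,\beta)$, so $d_k$ is well defined.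

(b) Keep the levels and take the unions of the sets $w$ and of the functions $x$. Again (1) and (2) are vacuous.

(c) Fix distinct $r_\alpha\in2^\omega$ $(\alpha<\kappa)$. The \emph{label} of $p$ consists of its levels, the least $\ell$ such that the strings $r_\alpha{\upharpoonright}\ell$ $(\alpha\in w_p)$ are distinct, and the finite function that sends $r_\alpha{\upharpoonright}\ell$ to the row $x_p(\alpha,\cdot)$ for $\alpha\in w_p$. There are countably many labels. If $p,q$ have the same label and $\alpha\in w_p\cap w_q$, then $x_p(\alpha,\cdot)$ and $x_q(\alpha,\cdot)$ are both the value of that function at $r_\alpha{\upharpoonright}\ell$. So (b) applies to finitely many conditions with the same label.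

(d) Among uncountably many conditions, uncountably many have the same levels, as there are countably many choices. Among these, pass to uncountably many whose sets $w$ form a $\Delta$-system with root $R$. There are finitely many possibilities for $x$ on $R\times n$, so two of them agree there, and they are compatible by (b).
\end{proof}

\begin{lemma}\label{lem:filter}
Let $\kappa$ be uncountable and $(\kappa;F)$ a J\'{o}nsson groupoid. If some filter $G\subseteq P(\kappa,F)$ meets all $E_\alpha$ and all $H_m$, then $\kappa\le2^\omega$ and there is a residually finite J\'{o}nsson groupoid of cardinality $\kappa$.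
\end{lemma}

\begin{proof}
Any two members of $G$ have a common lower bound, so their levels and their functions $x$ agree where both are defined. As $G$ meets every $H_m$, it determines $(A_k,d_k)$ for all $k$, hence $\Pi=\prod_kA_k$ and a coordinatewise operation $d$. For $\alpha<\kappa$ and $k\in\omega$, a common lower bound in $G$ of members of $E_\alpha\cap G$ and $H_{k+1}\cap G$ determines a value $x_\alpha(k)\in A_k$. Given $\alpha,\beta$, choose $p\in G$ with $\alpha,\beta,F(\alpha,\beta)\in w_p$. For $k\ge n_p$ choose $q\in G$ with $q\le p$ and $n_q>k$. By (2), $d_k(x_\alpha(k),x_\beta(k))=x_{F(\alpha,\beta)}(k)$, and by (1), $x_\alpha(k)\ne x_\beta(k)$ if $\alpha\ne\beta$. So, with all $e_n$ and $f_n$ equal to the identity, we have a realization of $(\kappa;F,e_n)$ modulo finite sets, and Proposition~\ref{prop:transfer} applies. The $x_\alpha$ are distinct points of $\Pi$, so $\kappa\le2^\omega$.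
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:p}]
One direction is trivial. For the other, let $\omega<\kappa<\mathfrak p$ and suppose there is a J\'{o}nsson algebra of cardinality $\kappa$. By Lemma~\ref{lem:groupoid} there is a J\'{o}nsson groupoid $(\kappa;F)$. Since $\kappa<\mathfrak p\le2^\omega$, the poset $P(\kappa,F)$ is $\sigma$-centered. There are $\kappa<\mathfrak p$ dense sets $E_\alpha,H_m$, so Bell's theorem gives a filter meeting them all, and Lemma~\ref{lem:filter} applies. For $\kappa=\omega_n$ the J\'{o}nsson algebra is supplied by Lemma~\ref{lem:alephn}.
\end{proof}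

If $\mathfrak p=\omega_1$ the theorem is vacuous, so it does not replace the recursion of Section~\ref{sec:omega1}. To reach $\kappa=2^\omega$ we force with the poset instead.

\subsection*{Forcing with $P(\omega_n,F)$}
Let $P\in V$ be an infinite ccc poset and $G$ a $V$-generic filter, that is, one meeting every dense set in $V$. Then $V$ and $V[G]$ have the same cardinals. A \emph{nice name} is a sequence $(\mathcal A_k,\nu_k)_{k\in\omega}\in V$ of maximal antichains $\mathcal A_k\subseteq P$ and functions $\nu_k:\mathcal A_k\to\omega$; its \emph{value} is the function sending $k$ to $\nu_k(p)$ for the unique $p\in\mathcal A_k\cap G$. Every element of $\omega^\omega\cap V[G]$ is the value of a nice name. The antichains are countable, so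
\begin{equation}\label{eq:nice}
(2^\omega)^{V[G]}\le(|P|^\omega)^V .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:indep}(i)]
Let $V\models\mathrm{GCH}$ and $n\ge1$. Let $(\omega_n;F)$ be the groupoid obtained in $V$ from $\mathfrak J_n$ by Lemma~\ref{lem:groupoid}, and let $G$ be $V$-generic for $P=P(\omega_n,F)$, which is ccc and has cardinality $\omega_n$. Cardinals are preserved, so $(\omega_n;F)$ is J\'{o}nsson in $V[G]$ by Lemmas~\ref{lem:alephn} and \ref{lem:groupoid}. The filter $G$ meets all $E_\alpha$ and $H_m$. By Lemma~\ref{lem:filter} in $V[G]$, there is a residually finite J\'{o}nsson groupoid of cardinality $\omega_n$, and $2^\omega\ge\omega_n$. In $V$, every function $\omega\to\omega_n$ maps into some $\alpha<\omega_n$, and $|\alpha|^\omega\le2^{|\alpha|+\omega}\le\omega_n$ by GCH; so $\omega_n^\omega=\omega_n$. By \eqref{eq:nice}, $2^\omega\le\omega_n$ in $V[G]$.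
\end{proof}

\section{Cohen reals}\label{sec:cohen}

In the proof of Theorem~\ref{thm:unary}(a), the elements that do not generate $w$ form a subalgebra. With a binary operation this can fail, since two elements may generate $w$ while neither does alone. A Cohen extension offers a substitute. The elements of $J$ are reals, each depending on countably many of the Cohen reals, and the elements of $J$ that can be computed without a given block of Cohen reals form a subalgebra, whatever the arities.

For a set $T$ let $\mathrm{Add}(\omega,T)$ be the poset of finite partial functions from $T\times\omega$ to $\{0,1\}$, ordered by reverse inclusion. It is ccc, and it is the same set in every forcing extension. The \emph{support} of a condition is the finite set of first coordinates of its domain. Adding $\lambda$ Cohen reals means passing to $V[G]$ with $G$ $V$-generic for $\mathrm{Add}(\omega,\lambda)$. For $T\subseteq\lambda$ in $V$, the set $G{\upharpoonright}T=G\cap\mathrm{Add}(\omega,T)$ is $V$-generic for $\mathrm{Add}(\omega,T)$, and $V[G{\upharpoonright}T]\subseteq V[G{\upharpoonright}T']$ for $T\subseteq T'$. If $T,U\in V$ are disjoint, then $\mathrm{Add}(\omega,T\cup U)\cong\mathrm{Add}(\omega,T)\times\mathrm{Add}(\omega,U)$,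 and by the product lemma $G{\upharpoonright}U$ is generic over $V[G{\upharpoonright}T]$ and $V[G{\upharpoonright}(T\cup U)]=V[G{\upharpoonright}T][G{\upharpoonright}U]$. If all conditions in a nice name have support contained in $S$, its value is computed from $G{\upharpoonright}S$ and lies in $V[G{\upharpoonright}S]$; by ccc such an $S$ can be taken countable.

\begin{lemma}\label{lem:mutual}
Let $H\times K$ be $M$-generic for $P\times Q$. Every $y\in\omega^\omega$ that lies in both $M[H]$ and $M[K]$ lies in $M$.
\end{lemma}

\begin{proof}
Let $\dot a$ be a $P$-name and $\dot b$ a $Q$-name for $y$. Choose $(p,q)\in H\times K$ such that $p$ forces $\dot a\in\omega^\omega$, $q$ forces $\dot b\in\omega^\omega$, and $(p,q)$ forces $\dot a=\dot b$. Suppose that $p',p''\le p$ force $\dot a(k)=m'$ and $\dot a(k)=m''$ with $m'\ne m''$. Take $q'\le q$ forcing $\dot b(k)=m$ for some $m$, say $m\ne m'$. Then $(p',q')\le(p,q)$ forces $\dot a(k)\ne\dot b(k)$, a contradiction. So $y(k)$ is the unique $m$ such that some $p'\le p$ forces $\dot a(k)=m$, and this defines $y$ in $M$.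
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:indep}(ii)]
Let $V\models\mathrm{CH}$ and let $G$ be $V$-generic for $\mathrm{Add}(\omega,\lambda)$. All models below lie between $V$ and $V[G]$ and have the same cardinals. In $V[G]$, let $J$ be a J\'{o}nsson algebra in a countable language with countably many congruences of finite index that separate points; by Lemma~\ref{lem:hom} this includes residually finite J\'{o}nsson algebras in finite languages. We assume $|J|=\kappa\ge\omega_2$ and derive a contradiction.

\emph{Step 1: subalgebras from submodels.} By Section~\ref{sec:products} we may assume that $J$ is a subalgebra of $\prod_kA_k\subseteq\omega^\omega$, where each $A_k$ is an algebra on a finite ordinal. The sequence of algebras $A_k$, with all their operations, is coded by one element of $\omega^\omega$, which lies in $V[G{\upharpoonright}S]$ for some countable $S\in V$. If $S\subseteq T\subseteq\lambda$ and $T\in V$, then $J\cap V[G{\upharpoonright}T]$ is a subalgebra of $J$: the result of applying an operation coordinatewise to points of $V[G{\upharpoonright}T]$ is computed in that model, and it lies in $J$.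

\emph{Step 2: supports.} In $V[G]$ enumerate $J=\{y_\xi:\xi<\kappa\}$ without repetition. Let $\dot y$ be a name for the enumeration and let $p_0\in G$ force that $\dot y$ maps $\kappa$ to $\omega^\omega$. Work in $V$. For $\xi<\kappa$ and $k\in\omega$, the conditions that are incompatible with $p_0$ or decide $\dot y(\xi)(k)$ form a dense, downward closed set. Choose a maximal antichain $\mathcal A_{\xi,k}$ inside it, and let $\nu_{\xi,k}$ send a condition to $0$ if it is incompatible with $p_0$ and to the decided value otherwise. The member of $\mathcal A_{\xi,k}\cap G$ is compatible with $p_0$, so $(\mathcal A_{\xi,k},\nu_{\xi,k})_{k\in\omega}$ is a nice name with value $y_\xi$. Let $S_\xi$ be the union of $S$ and the supports of all conditions in $\bigcup_k\mathcal A_{\xi,k}$. Then each $S_\xi$ is countable, $\langle S_\xi:\xi<\kappa\rangle\in V$, and $y_\xi\in V[G{\upharpoonright}S_\xi]$.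

\emph{Step 3: independent blocks.} By CH and the $\Delta$-system lemma in $V$, there is $X_0\subseteq\omega_2$ of cardinality $\omega_2$ such that $\langle S_\xi:\xi\in X_0\rangle$ is a $\Delta$-system with root $R$. Then $R$ is countable and $S\subseteq R$. Let $V_1=V[G{\upharpoonright}R]$. Since $\mathrm{Add}(\omega,R)$ is countable, \eqref{eq:nice} and CH in $V$ show that $V_1$ has only $\omega_1$ elements of $\omega^\omega$ (if $R=\emptyset$ then $V_1=V$). The $y_\xi$ are distinct, so $X=\{\xi\in X_0:y_\xi\notin V_1\}$ has cardinality $\omega_2$.

\emph{Step 4: proper subalgebras.} For $\xi\in X$ put $T_\xi=R\cup(\lambda\setminus S_\xi)$ and $G_\xi=J\cap V[G{\upharpoonright}T_\xi]$. The family $\langle G_\xi:\xi\in X\rangle$ belongs to $V[G]$, because $G_\xi$ is the set of elements of $J$ that are values of nice names for $\mathrm{Add}(\omega,T_\xi)$, and the function assigning to $\xi\in X_0$ the set of these names is in $V$. By Step~1, $G_\xi$ is a subalgebra. The set $\lambda\setminus R$ is the disjoint union of $S_\xi\setminus R$ and $\lambda\setminus S_\xi$, so $G{\upharpoonright}(S_\xi\setminus R)\times G{\upharpoonright}(\lambda\setminus S_\xi)$ is $V_1$-generic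 for the product, and
\[
y_\xi\in V[G{\upharpoonright}S_\xi]=V_1[G{\upharpoonright}(S_\xi\setminus R)],\qquad V[G{\upharpoonright}T_\xi]=V_1[G{\upharpoonright}(\lambda\setminus S_\xi)].
\]
As $y_\xi\notin V_1$, Lemma~\ref{lem:mutual} gives $y_\xi\notin G_\xi$. So $G_\xi$ is proper, and $|G_\xi|<\kappa$ because $J$ is J\'{o}nsson.

\emph{Step 5: covering.} Let $\eta<\kappa$. The sets $S_\xi\setminus R$ $(\xi\in X)$ are pairwise disjoint, so the countable set $S_\eta$ meets only countably many of them. For every other $\xi\in X$ we have $S_\eta\subseteq T_\xi$, hence $y_\eta\in G_\xi$. By Lemma~\ref{lem:cover} in $V[G]$, $|G_\xi|=\kappa$ for some $\xi\in X$, contrary to Step~4.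

So every uncountable such $J$ has cardinality $\omega_1$, and by Theorem~\ref{thm:main} this cardinality occurs.
\end{proof}

The countability of the family of congruences makes the elements of $J$ and the sequence of factors into reals, and so gives countable supports in Steps 1 and 2. CH is used only in Step~3, and it cannot be dropped: take for $V$ the model of part (i) with $n=2$, and $\lambda=0$.

\begin{thebibliography}{9}

\bibitem{Bell}
M.~Bell, \emph{On the combinatorial principle $P(c)$}, Fund. Math. 114 (1981).

\bibitem{DK}
Jordan DuBeau and Keith A. Kearnes, \emph{An uncountable J\'{o}nsson algebra in a minimal variety}, arXiv:1905.13375 (2019).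

\end{thebibliography}
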